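# Annihilators of top local cohomology over rings that contain a field

## Faithfulness over domains containing $\mathbb Q$

All rings are commutative and Noetherian with identity. For an ideal $I$ of $R$ write $\mathrm{cd}(I,R)=\max\{i:H^i_I(R)\ne 0\}$ for its cohomological dimension.

**Theorem 1.** Let $R$ be a Noetherian domain containing $\mathbb Q$, let $I$ be a proper ideal, and let $c=\mathrm{cd}(I,R)$. Then $H^c_I(R)$ is a faithful $R$-module, that is, $\mathrm{Ann}_R(H^c_I(R))=0$.

**Theorem 2.** Let $R$ be a Noetherian ring containing $\mathbb Q$, let $I$ be a proper ideal, and let $c=\mathrm{cd}(I,R)$. Then $\mathrm{Ann}_R(H^c_I(R))$ is contained in a minimal prime of $R$, i.e. it has height zero.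

In words: look at the last nonvanishing local cohomology module of a domain of equal characteristic zero. No single nonzero ring element can kill all of it.

These theorems answer a question about the arithmetic rank. The *arithmetic rank* $\mathrm{ara}(I)$ is the least number of elements generating an ideal with the same radical as $I$. In characteristic $p>0$ the following is known: if $R$ is a Noetherian domain and $\mathrm{cd}(I,R)=\mathrm{ara}(I)=c$, then $H^c_I(R)$ is faithful; and if $R$ is any Noetherian ring of characteristic $p$ with $\mathrm{cd}(I,R)=\mathrm{ara}(I)=c$, then $\mathrm{Ann}_R(H^c_I(R))$ has height zero. The question, from Melvin Hochster and Jack Jeffries, "Faithfulness of Top Local Cohomology Modules in Domains", arXiv:1909.08770 (2019), is whether the same two statements, (a) for domains and (b) for rings, hold when $R$ contains $\mathbb Q$. By Theorems 1 and 2 both hold, and the hypothesis $\mathrm{cd}=\mathrm{ara}$ is not needed.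

Once Theorems 1 and 2 are proved, we shall sharpen them in three ways: $\mathbb Q$ may be replaced by any field (Theorem 3), the radical of the annihilator can be computed exactly, also for finitely generated modules (Theorem 4), and some field is really needed (Proposition 5).

## Local cohomology through the Čech complex

By definition $H^i_I(N)=\varinjlim_n\mathrm{Ext}^i_R(R/I^n,N)$. We use the textbook description: if $\underline x=x_1,\dots,x_n$ generate $I$ up to radical, then $H^i_I(N)$ is the $i$-th cohomology of the Čech complex
$$C^\bullet(\underline x;N):\quad 0\to N\to\bigoplus_j N_{x_j}\to\bigoplus_{j<k}N_{x_jx_k}\to\cdots\to N_{x_1\cdots x_n}\to 0,$$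
whose differentials are signed sums of localization maps. Three consequences are immediate: $H^i_I$ vanishes for $i>n$, so $\mathrm{cd}(I,R)\le\mathrm{ara}(I)$; $H^i_I$ commutes with direct sums; and a short exact sequence of modules gives a long exact sequence, because localization is exact.

**Principal ideals, by hand.** Let $R$ be a domain and $x$ a nonzero nonunit. Then $H^0_{(x)}(R)=0$ and $H^1_{(x)}(R)=R_x/R\neq0$, so $c=1$. If $f$ kills $R_x/R$, then $f x^{-n}\in R$ for all $n$, so $f\in\bigcap_n x^nR=0$ by Krull's intersection theorem. So Theorem 1 holds here, over any Noetherian domain.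

**Why a domain is needed in Theorem 1.** Let $R=K[x,y]/(xy)$ and $I=(x)$. Then $R_x=K[x,x^{-1}]$ and $H^1_I(R)=K[x,x^{-1}]/K[x]$. Its annihilator is the minimal prime $(y)$: not zero, but of height zero, as Theorem 2 predicts.

## Derivations act on local cohomology: polynomial rings

A derivation $D:R\to R$ is an additive map with $D(ab)=D(a)b+aD(b)$.

**Lemma A.** Let $R$ be Noetherian, $D:R\to R$ a derivation, $I$ an ideal, $i\ge0$, and $J=\mathrm{Ann}_R H^i_I(R)$. Then $D(J)\subseteq J$.

*Proof.* First, $D$ extends to every localization $R_f$. Indeed $b\mapsto b+\varepsilon D(b)$ is a ring map $R\to R_f[\varepsilon]/(\varepsilon^2)$; it sends $f$ to $f+\varepsilon D(f)$, a unit plus a nilpotent, hence a unit. So it extends to $R_f$, and the coefficient of $\varepsilon$ is a derivation of $R_f$ extending $D$ (it is given by the quotient rule, hence is unique). By uniqueness these extensions commute with the maps $R_f\to R_{fg}$. Therefore $D$ acts additively on $C^\bullet(\underline x;R)$ and commutes with the differentials, so it induces an additive map, again called $D$, on $H:=H^i_I(R)$. The Leibniz rule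 holds on cochains, so
$$D(am)=D(a)m+aD(m)\qquad(a\in R,\ m\in H).\tag{1}$$
If $a\in J$, then $am=0$ and $aD(m)=0$ for every $m\in H$, so (1) gives $D(a)m=0$. $\square$

For example, for $R=K[x]$, $I=(x)$, $D=d/dx$, the map on $R_x/R$ sends the class of $x^{-n}$ to that of $-nx^{-n-1}$.

**Polynomial rings.** Let $R=K[x_1,\dots,x_n]$ with $K$ a field of characteristic $0$. Suppose $J=\mathrm{Ann}\,H^i_I(R)\ne0$, and pick $0\neq f\in J$ of least degree. If $f$ is not constant, some $\partial f/\partial x_j$ is nonzero, of smaller degree, and in $J$ by Lemma A. This is impossible, so $f$ is a nonzero constant, $J=R$, and $H^i_I(R)=0$. Thus every nonzero $H^i_I(R)$ is faithful over a polynomial ring in characteristic $0$.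

## A cone whose maximal ideal is stable under all derivations

The sensible first attempt is to run the same argument over a general domain: show that no nonzero proper ideal is stable under all derivations. This stops at singular points, even normal ones.

Let $K$ have characteristic $0$ and $R=K[[x,y,z]]/(xy-z^2)$. It is isomorphic to the ring of even power series in $K[[s,t]]$ via $x=s^2$, $y=t^2$, $z=st$. It is normal: an element of its fraction field integral over it lies in $K[[s,t]]$, and it is fixed by $(s,t)\mapsto(-s,-t)$, so it is even. Let $\mathfrak m=(x,y,z)$ and let $D$ be any derivation with $D(x),D(y),D(z)\equiv a,b,e$ modulo $\mathfrak m$, where $a,b,e\in K$. Applying $D$ to $xy=z^2$ and reading the result modulo $\mathfrak m^2$ gives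
$$ay+bx-2ez\in\mathfrak m^2 .$$
Since $x,y,z$ are linearly independent modulo $\mathfrak m^2$, we get $a=b=e=0$. An element of $\mathfrak m$ has the form $xr_1+yr_2+zr_3$, so $D(\mathfrak m)\subseteq\mathfrak m$ for every derivation $D$. Hence Lemma A alone does not exclude $J=\mathfrak m$.

In codimension one the same ring behaves well. Take $Q=(x,z)$, a prime of height one since $R/Q=K[[y]]$. In $R_Q$ the element $y$ is a unit and $x=z^2/y$, so $QR_Q=zR_Q$. The derivation $D=2z\,\partial_x+y\,\partial_z$ of $K[[x,y,z]]$ satisfies $D(xy-z^2)=2zy-2zy=0$, so it descends to $R$, and $D(z)=y\notin Q$. Therefore $Q$ is not stable under derivations.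

This points to the plan. Derivations give a contradiction if $R$ is normal **and** $J$ lies in a height-one prime $Q$. We must force $J$ into such a prime. The observation that does it is this: if $u\in J$, then $uM=0$, so $M/uM=M\ne0$. The annihilation that we want to refute keeps the module alive after we cut down by $u$. So some minimal prime $Q$ of $u$ has $M/QM\ne0$, and if $J\not\subseteq Q$, then $R/Q$ is a counterexample of smaller dimension. The next section supplies the tools that make this precise.

## Base change and supports

**Lemma B.** Let $R$ be Noetherian, $c$ an integer with $H^i_I(R)=0$ for all $i>c$, and $M=H^c_I(R)$.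

1. For every $R$-module $N$: $H^i_I(N)=0$ for $i>c$, and $H^c_I(N)\cong M\otimes_RN$ naturally in $N$.
2. For every Noetherian $R$-algebra $R'$: $H^i_{IR'}(R')=0$ for $i>c$, and $H^c_{IR'}(R')\cong M\otimes_RR'$ as $R'$-modules.

*Proof.* (1) We show vanishing for all modules at once, by descending induction on $i$. For $i>n$ it is clear from the Čech complex. Let $c<i\le n$ and assume $H^{i+1}_I$ vanishes on all modules. Choose $0\to L\to F\to N\to0$ exact with $F$ free. Then $H^i_I(F)=0$ because $H^i_I$ commutes with direct sums, and exactness of $H^i_I(F)\to H^i_I(N)\to H^{i+1}_I(L)$ gives $H^i_I(N)=0$.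

Since $H^{c+1}_I=0$, the functor $H^c_I$ is right exact. Each $n\in N$ gives a map $R\to N$, $1\mapsto n$, hence a map $M\to H^c_I(N)$; together these give a natural map $M\otimes_RN\to H^c_I(N)$. It is an isomorphism for $N=R$, hence for $N$ free. For general $N$ take a presentation $F_1\to F_0\to N\to0$ with free modules; both functors are right exact, so the map for $N$ is an isomorphism by the five lemma.

(2) The complex $C^\bullet(\underline x;R')$ computes $H^\bullet_I$ of the $R$-module $R'$ and also $H^\bullet_{IR'}(R')$. Apply (1) with $N=R'$. The isomorphism is $R'$-linear because it is natural with respect to multiplications by elements of $R'$. $\square$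

A first use: $\mathrm{cd}(I,R)$ makes sense for proper $I$. If all $H^i_I(R)$ vanished, Lemma B with $c=-1$ would give $H^0_I(R/I)=0$, but $H^0_I(R/I)=R/I\ne0$.

Tensoring can kill a nonzero module: for $T=R_x/R$ we have $T\otimes R/xR=0$. The next lemma says that whether $T\otimes N$ vanishes, for finitely generated $N$, depends only on $\mathrm{Supp}\,N$. No finiteness is assumed on $T$.

**Lemma C.** Let $R$ be Noetherian, $T$ an $R$-module, $N$ a finitely generated $R$-module with $T\otimes N=0$. Then $T\otimes N'=0$ for every finitely generated $N'$ with $\mathrm{Supp}\,N'\subseteq\mathrm{Supp}\,N$.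

*Proof.* The module $N'$ has a finite filtration with factors $R/P$, $P\in\mathrm{Supp}\,N'$. By right exactness of $T\otimes-$ along the filtration, it suffices to show $T\otimes R/P=0$ for all $P\in\mathrm{Supp}\,N$. If not, choose $P\in\mathrm{Supp}\,N$ maximal with $T\otimes R/P\neq0$, and put $D=R/P$.

We first produce a nonzero ideal of $D$ that is a quotient of $N$. By Nakayama,
$$(N/PN)\otimes_D\mathrm{Frac}(D)=N_P/PN_P\neq0 .$$
So $N/PN$ modulo its torsion is a nonzero finitely generated torsion-free $D$-module. It embeds in a finite-dimensional $\mathrm{Frac}(D)$-space and, after multiplication by a common denominator, in some $D^m$. Some coordinate $D^m\to D$ is nonzero on it; the image is a nonzero ideal $\mathfrak b\subseteq D$, and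
$$\text{for each }P\in\mathrm{Supp}\,N\text{ some nonzero ideal }\mathfrak b\subseteq R/P\text{ is a quotient of }N.\tag{2}$$

Hence $T\otimes\mathfrak b$ is a quotient of $T\otimes N=0$. The module $D/\mathfrak b$ has a filtration with factors $R/P'$, $P'\supsetneq P$. Such $P'$ lie in $\mathrm{Supp}\,N$, so $T\otimes R/P'=0$ by maximality of $P$, and so $T\otimes D/\mathfrak b=0$. Exactness of $T\otimes\mathfrak b\to T\otimes D\to T\otimes D/\mathfrak b$ gives $T\otimes D=0$, a contradiction. $\square$

**Corollary D.** If $T\otimes R/\mathfrak a\ne0$ for an ideal $\mathfrak a$, then $T\otimes R/Q\neq0$ for some minimal prime $Q$ of $\mathfrak a$.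

*Proof.* If $T\otimes R/Q=0$ for all of the finitely many minimal primes $Q$ of $\mathfrak a$, apply Lemma C with $N=\bigoplus_Q R/Q$ and $N'=R/\mathfrak a$, which have the same support $V(\mathfrak a)$. $\square$

## Reduction to a normal domain with the annihilator in a height-one prime

**Definition.** A Noetherian domain $R$ is *bad* if there are an ideal $I$ and an integer $c$ with $H^i_I(R)=0$ for $i>c$, $H^c_I(R)\ne0$, and $\mathrm{Ann}_RH^c_I(R)\neq0$.

Theorem 1 says that no bad domain contains $\mathbb Q$.

**Lemma E.** If there is a bad domain containing a field $k$, there is a bad complete local domain containing $k$.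

*Proof.* This step makes structure theorems for complete local rings available. Let $R$ be bad via $I,c$, let $M=H^c_I(R)$ and $0\neq a\in\mathrm{Ann}\,M$. Choose a prime $\mathfrak p$ with $M_\mathfrak p\neq0$. By Lemma B(2), $R_\mathfrak p$ is bad with module $M_\mathfrak p$, and $a$ is nonzero in $R_\mathfrak p$ and kills it. So we may assume $R$ is local. Its completion $\hat R$ is faithfully flat over $R$, so $M\otimes_R\hat R\ne0$. By Corollary D over $\hat R$ with $\mathfrak a=0$, some minimal prime $\mathfrak q$ of $\hat R$ has $M\otimes_R\hat R/\mathfrak q\ne0$. By flatness $a$ is a nonzerodivisor on $\hat R$, and minimal primes consist of zerodivisors, so $a\notin\mathfrak q$. By Lemma B(2), $H^i_I(\hat R/\mathfrak q)=0$ for $i>c$, while $H^c_I(\hat R/\mathfrak q)=M\otimes_R\hat R/\mathfrak q\neq 0$ is killed by the nonzero image of $a$. So $\hat R/\mathfrak q$ is bad. $\square$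

We recall a theorem of Nagata: the normalization (integral closure in the fraction field) of a complete local domain is a finite module over it. It is then again a complete local domain, because a finite algebra over a complete local ring is a product of complete local rings and a domain has only one factor; and it has the same dimension, by integrality.

**Lemma F.** Let $\mathcal C$ be a class of complete local domains closed under quotients by primes and under normalization. If $\mathcal C$ contains a bad domain, then it contains a normal bad domain $R$, with data $I$, $c$, $M=H^c_I(R)\ne 0$, $J=\mathrm{Ann}_RM\neq0$, such that $J\subseteq Q$ for some prime $Q$ of height one.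

*Proof.*

**Step 1: normality.** Normality is wanted so that $R_Q$ becomes a discrete valuation ring. Choose $R_0\in\mathcal C$ bad of minimal dimension, with $M_0=H^c_{I}(R_0)$ and $J_0=\mathrm{Ann}\,M_0\ne0$. Let $R$ be its normalization. By Lemma B(2), the cohomology of $R$ vanishes above $c$ and $M:=H^c_{IR}(R)=M_0\otimes_{R_0}R$. The finitely generated $R_0$-module $R$ contains $R_0$, so it has full support; if $M_0\otimes R$ were $0$, Lemma C would give $M_0=M_0\otimes R_0=0$. So $M\neq0$, and it is killed by $J_0R\ne0$. Thus $R$ is normal, bad, and of minimal dimension among bad members of $\mathcal C$. Write $I$ for $IR$ and $J=\mathrm{Ann}_RM$.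

**Step 2: minimality.** We show that $M/PM=0$ for every prime $P\neq0$ with $J\not\subseteq P$. By Lemma B, $M/PM=H^c_I(R/P)$ and the higher cohomology of $R/P$ vanishes. If $M/PM\neq0$, then $R/P\in\mathcal C$ is bad, since $(J+P)/P\ne0$ kills $M/PM$. But $\dim R/P<\dim R$, a contradiction.

**Step 3: the height-one prime.** Pick $0\ne u\in J$. It is a nonunit because $M\neq0$. Since $uM=0$, we have $M\otimes R/uR=M\ne0$, so by Corollary D some minimal prime $Q$ of $uR$ has $M/QM\ne0$. Then $J\subseteq Q$ by Step 2. By Krull's principal ideal theorem $\mathrm{ht}\,Q=1$ (it is not $0$, since $u\ne0$ in a domain). $\square$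

## A derivation transversal to a height-one prime

**Lemma G.** Let $R$ be a complete local normal domain containing $\mathbb Q$, and $Q$ a prime of height one. There are $\pi\in Q$ with $QR_Q=\pi R_Q$ and a derivation $D:R\to R$ with $D(\pi)\notin Q$.

In the cone above, $\pi=z$ and $D=2z\,\partial_x+y\,\partial_z$ do this for $Q=(x,z)$. In general we make $\pi$ a coordinate of a power series ring over which $R$ is finite and extend $\partial/\partial\pi$.

*Proof.*

**Step 1: a power series ring with $\pi$ as a coordinate.** $R_Q$ is a discrete valuation ring (DVR), so one of finitely many generators of $Q$ generates $QR_Q$; call it $\pi$. Let $d=\dim R$. As $\pi$ is a nonzero nonunit of a local domain, $\dim R/\pi R=d-1$. Choose $y_2,\dots,y_d$ in the maximal ideal whose images form a system of parameters of $R/\pi R$; then $\pi,y_2,\dots,y_d$ is one for $R$. By Cohen's theorem $R$ contains a coefficient field $K$, and the map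
$$B=K[[t_1,\dots,t_d]]\to R,\qquad t_1\mapsto\pi,\quad t_j\mapsto y_j\ (j\ge2),$$
makes $R$ a finite $B$-module, because $R$ is complete and $R/(\pi,y_2,\dots,y_d)$ is a finite-dimensional $K$-space. It is injective: its image has dimension $\dim R=d$, whereas a proper quotient of the $d$-dimensional domain $B$ has smaller dimension. View $B\subseteq R$, so $t_1=\pi$.

**Step 2: $Q\cap B=t_1B$.** This compares the DVR $R_Q$ with one in $B$. Let $\mathfrak q=Q\cap B$. Going-down holds, as $B$ is normal and $R$ is a domain integral over $B$, so $\mathrm{ht}\,\mathfrak q\le\mathrm{ht}\,Q=1$. Since $t_1\in\mathfrak q$ and $t_1B$ is a nonzero prime, $\mathfrak q=t_1B$. Put $V=B_\mathfrak q$, a DVR with uniformizer $t_1$, residue field $\kappa$ and fraction field $E$. Put $L=\mathrm{Frac}(R)$.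

**Step 3: $R_Q$ is a localization of $V[\theta]$ for one $\theta$ at which the equation of $\theta$ has a simple root.** This gives control of derivations on $R_Q$. (A reader who knows étale maps can replace Steps 3 and 4: $B\to R$ is flat and unramified at $Q$, hence étale on some $R_g$, $g\notin Q$, and étale maps lift derivations uniquely.)

Let $A=(B\setminus\mathfrak q)^{-1}R$. It is finite and torsion-free, hence free, over $V$, of rank $n=[L:E]$. It is a normal domain of dimension one with finitely many maximal ideals $Q_1=QA,Q_2,\dots,Q_s$, all lying over $t_1V$. Also $A_{Q_1}=R_Q$. Write $t_1A=\prod Q_i^{e_i}$; here $e_1=1$ because $t_1=\pi$ generates $QR_Q$. So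
$$A/t_1A\cong A/Q_1\times\prod_{i\ge2}A/Q_i^{e_i},\qquad A/Q_1=\kappa(Q).$$
The finite extension $\kappa(Q)/\kappa$ is separable, since the characteristic is $0$. By the primitive element theorem and the Chinese remainder theorem there is $\theta\in A$ whose image $\bar\theta$ in $\kappa(Q)$ is nonzero and generates $\kappa(Q)$ over $\kappa$, and with $\theta\in Q_i$ for $i\geq2$. (If $\kappa(Q)=\kappa$, take $\bar\theta=1$.)

Let $F\in V[X]$ be the characteristic polynomial of multiplication by $\theta$ on the free module $A$. Reduce modulo $t_1$: on $A/Q_1$ the characteristic polynomial is the minimal polynomial $m$ of $\bar\theta$ over $\kappa$, and on the other factors $\theta$ is nilpotent. With $f=[\kappa(Q):\kappa]$,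
$$\bar F=m(X)\,X^{n-f},\qquad m\text{ irreducible and separable},\quad m\neq X .\tag{3}$$
Let $G$ be the minimal polynomial of $\theta$ over $E$; its coefficients lie in $V$ because $V$ is normal. Since $A\otimes_VE=L$, we have $F=G^{[L:E(\theta)]}$. The exponent of $m$ in $\bar F$ is $1$ by (3), and it is a multiple of $[L:E(\theta)]$. So $L=E(\theta)$ and $F=G$.

Put $W=V[\theta]\cong V[X]/(F)$ and $\mathfrak n=Q_1\cap W$. Then $W/t_1W=\kappa[X]/(mX^{n-f})$, and $\mathfrak n$ corresponds to $(m)$, the kernel of $X\mapsto\bar\theta\in\kappa(Q)$. Localizing at $(m)$ makes $X$ invertible and gives the field $\kappa[X]/(m)$. So $\mathfrak nW_\mathfrak n=t_1W_\mathfrak n$, and $W_\mathfrak n$, a Noetherian local domain with nonzero principal maximal ideal, is a DVR. Its fraction field is $L$, and $W_\mathfrak n\subseteq R_Q\subsetneq L$. There is no ring strictly between a DVR and its fraction field, so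
$$R_Q=W_\mathfrak n .$$
Finally, the image of $F'(\theta)$ in $\kappa(Q)$ is $m'(\bar\theta)\,\bar\theta^{\,n-f}\neq0$ by (3), so $F'(\theta)$ is a unit of $R_Q$.

**Step 4: extending $\partial/\partial t_1$ to $R_Q$.** The derivation $\partial/\partial t_1$ of $B$ extends to $E$ by the quotient rule and maps $V$ to $V$. As $L/E$ is finite separable, it extends to a derivation $D_0$ of $L$. Apply $D_0$ to $F(\theta)=0$: if $F^\partial$ denotes $F$ with $\partial/\partial t_1$ applied to its coefficients, then
$$F^\partial(\theta)+F'(\theta)D_0(\theta)=0,\qquad\text{so}\qquad D_0(\theta)=-F^\partial(\theta)/F'(\theta)\in R_Q .$$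
Hence $D_0(W)\subseteq R_Q$, and by the quotient rule $D_0(R_Q)\subseteq R_Q$, since $R_Q=W_\mathfrak n$.

**Step 5: clearing denominators.** This returns from $R_Q$ to $R$. Let $r_1,\dots,r_s$ generate $R$ as a $B$-module. There is $g\in R\setminus Q$ with $gD_0(r_j)\in R$ for all $j$. Put $D=gD_0$. For $b_j\in B$,
$$D\Big(\sum_jb_jr_j\Big)=\sum_j\Big(g\,\frac{\partial b_j}{\partial t_1}\,r_j+b_j\,gD_0(r_j)\Big)\in R ,$$
so $D$ is a derivation of $R$, and $D(\pi)=gD_0(t_1)=g\notin Q$. $\square$

## Order of vanishing along $Q$: proofs of Theorems 1 and 2

**Proof of Theorem 1.** Suppose it fails. Then a bad domain containing $\mathbb Q$ exists, and by Lemma E a bad complete local domain containing $\mathbb Q$ exists. The class of complete local domains containing $\mathbb Q$ is closed under prime quotients and normalization. So Lemma F gives a normal such $R$ with $M=H^c_I(R)\ne0$, $0\neq J=\mathrm{Ann}\,M\subseteq Q$ and $\mathrm{ht}\,Q=1$. Take $\pi$ and $D$ from Lemma G and extend $D$ to $R_Q$.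

Write $JR_Q=\pi^kR_Q$. Here $k\ge1$ because $J\subseteq Q$. Some $a\in J$ has order exactly $k$, so $a=v\pi^k$ with $v\in R_Q^\times$. Then
$$D(a)=\pi^{k-1}\big(\pi D(v)+k\,v\,D(\pi)\big).\tag{4}$$
The elements $k$ (as $\mathbb Q\subseteq R$), $v$ and $D(\pi)$ are units of $R_Q$, so the bracket is a unit and $D(a)$ has $\pi$-adic order exactly $k-1$. But $D(a)\in J\subseteq\pi^kR_Q$ by Lemma A. Contradiction. $\square$

**Proof of Theorem 2.** Let $M=H^c_I(R)\neq0$. By Corollary D with $\mathfrak a=0$ there is a minimal prime $\mathfrak q$ of $R$ with $M/\mathfrak qM\ne0$. By Lemma B, $M/\mathfrak qM=H^c_{I(R/\mathfrak q)}(R/\mathfrak q)$, and the higher cohomology vanishes, so $\mathrm{cd}(I(R/\mathfrak q),R/\mathfrak q)=c$; in particular $I(R/\mathfrak q)$ is proper. By Theorem 1 this module is faithful over $R/\mathfrak q$. Since $\mathrm{Ann}_RM$ kills it, $\mathrm{Ann}_RM\subseteq\mathfrak q$. $\square$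

Taking $c=\mathrm{cd}(I,R)=\mathrm{ara}(I)$, statements (a) and (b) follow.

## Positive characteristic: Frobenius in place of derivations

**Theorem 3.** Let $R$ be a Noetherian domain containing a field (of any characteristic), $I$ a proper ideal, $c=\mathrm{cd}(I,R)$. Then $H^c_I(R)$ is faithful.

In characteristic $p$, equation (4) breaks when $p\mid k$: the coefficient $k$ is zero. This is a real obstruction to using derivations, since in $K[x]$ the ideal $(x^p)$ is stable under every derivation $D$: $D(fx^p)=D(f)x^p$. We replace derivations by maps that divide exponents by $p$.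

**Definition.** For $R$ of characteristic $p$, let $F_*R$ be $R$ viewed as a module over itself through Frobenius. Its elements are written $F_*s$, with $r\cdot F_*s=F_*(r^ps)$. Similarly one defines $F_*N$ for an $R$-module $N$. The ring is *$F$-finite* if $F_*R$ is finitely generated.

For $R=K[x]$ with $K$ perfect, $F_*R$ is free on $F_*1,F_*x,\dots,F_*x^{p-1}$. Let $\theta$ be the coefficient of $F_*1$. Since $F_*x^p=x\,F_*1$, we get $\theta(F_*x^p)=x$. So $\theta$ does move $x^p$ out of the ideal $(x^p)$.

**Lemma H.** Let $R$ be Noetherian of characteristic $p$, $H^i_I(R)=0$ for $i>c$, $M=H^c_I(R)$ and $J=\mathrm{Ann}_RM$. Then $\theta(F_*J)\subseteq J$ for all $\theta\in\mathrm{Hom}_R(F_*R,R)$.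

*Proof.* Let $a\in J$, and let $\beta:F_*R\to F_*R$ be the $R$-linear map $F_*s\mapsto F_*(as)$. We first show that $\mathrm{id}_M\otimes\beta=0$. Localizing $F_*R$ at $x$ is the same as localizing $R$ at $x^p$ and applying $F_*$, so $C^\bullet(\underline x;F_*R)=F_*C^\bullet(\underline x^p;R)$, where $\underline x^p=x_1^p,\dots,x_n^p$ generates $I$ up to radical. With Lemma B,
$$M\otimes F_*R\cong H^c_I(F_*R)=F_*H^c_{(\underline x^p)}(R)=F_*M .$$
By naturality, $\mathrm{id}_M\otimes\beta$ corresponds to $F_*$ of multiplication by $a$ on $M$, which is $0$.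

Now let $\alpha:R\to F_*R$ be the $R$-linear map $1\mapsto F_*1$. The composite $\theta\beta\alpha:R\to R$ is multiplication by $\theta(F_*a)$. Tensoring with $M$, multiplication by $\theta(F_*a)$ on $M$ factors through $\mathrm{id}_M\otimes\beta=0$. So $\theta(F_*a)\in J$. $\square$

**Proof of Theorem 3.** A domain containing a field contains $\mathbb Q$ or some $\mathbb F_p$. By Theorem 1 only the second case remains. Suppose a bad domain containing $\mathbb F_p$ exists.

**Step 1: a perfect residue field.** This is needed for $F$-finiteness. By Lemma E there is a bad complete local domain, which by Cohen's theorem has the form $R=K[[Y_1,\dots,Y_n]]/P$; let $M=H^c_I(R)\neq0$ and $0\ne a\in\mathrm{Ann}\,M$. Let $K'$ be an algebraic closure of $K$. The local map $K[[Y]]\to K'[[Y]]$ is flat by miracle flatness: both rings are regular of dimension $n$, and the closed fibre $K'$ has dimension $0$. So $R'=K'[[Y]]/PK'[[Y]]=R\otimes_{K[[Y]]}K'[[Y]]$ is flat and local over $R$, hence faithfully flat. As in Lemma E: $M\otimes_RR'\neq0$, so some minimal prime $\mathfrak q$ of $R'$ has $M\otimes_RR'/\mathfrak q\neq0$;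 and $a$ is a nonzerodivisor on $R'$, so $a\notin\mathfrak q$. By Lemma B(2), $R'/\mathfrak q$ is a bad complete local domain, with residue field $K'$, which is perfect.

**Step 2: normality and the height-one prime.** Let $\mathcal C$ be the class of complete local domains of characteristic $p$ with perfect residue field. It is closed under prime quotients, and also under normalization, because the residue field of the normalization is a finite extension of a perfect field, hence perfect. So Lemma F gives a normal bad $R\in\mathcal C$ with $M$, $0\neq J\subseteq Q$, $\mathrm{ht}\,Q=1$. Moreover $R$ is $F$-finite: it is a quotient of some $k[[Y_1,\dots,Y_n]]$ with $k$ perfect, over which $F_*k[[Y]]$ is generated by the $F_*Y^\alpha$ with $0\leq\alpha_i<p$.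

**Step 3: a map that lowers the order.** Let $\pi\in Q$ generate $QR_Q$, let $JR_Q=\pi^kR_Q$, so $k\ge1$, and let $a=v\pi^k\in J$ with $v\in R_Q^\times$. Write $k=mp+j$ with $0\le j<p$. We look for a map sending $F_*\pi^k$ to $\pi^m$. The module $F_*R_Q$ is finitely generated and torsion-free over the DVR $R_Q$, hence free. As $j<p$, $F_*\pi^j\notin F_*(\pi^pR_Q)=\pi F_*R_Q$, so $F_*\pi^j$ is part of a basis. Hence there is $\theta'\in\mathrm{Hom}_{R_Q}(F_*R_Q,R_Q)$ with $\theta'(F_*\pi^j)=1$, and
$$\theta'(F_*\pi^k)=\theta'(\pi^mF_*\pi^j)=\pi^m .$$

**Step 4: descent to $R$ and contradiction.** Lemma H concerns maps defined over $R$, so we clear denominators. Since $F_*R$ is finitely presented, $\theta'=\theta/s$ with $\theta\in\mathrm{Hom}_R(F_*R,R)$, $s\in R\setminus Q$. Write $v^{-1}=w/s'$ with $w\in R$, $s'\in R\setminus Q$. Then $\pi^k=aw/s'=aws'^{\,p-1}/s'^{\,p}$, so $F_*\pi^k=\frac1{s'}F_*(aws'^{\,p-1})$ and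
$$\theta\big(F_*(aws'^{\,p-1})\big)=s\,\theta'(s'F_*\pi^k)=s\,s'\,\pi^m .$$
Since $aws'^{\,p-1}\in J$, the left side is in $J$ by Lemma H. As $ss'$ is a unit in $R_Q$, $\pi^m\in JR_Q=\pi^kR_Q$. But $m\le k/p<k$. Contradiction. $\square$

## The radical of the annihilator for finitely generated modules

**Theorem 4.** Let $R$ be a Noetherian ring containing a field, $I$ an ideal, $N$ a finitely generated $R$-module, $c=\max\{i:H^i_I(N)\ne0\}$ (assumed to exist). Let $\Lambda$ be the set of minimal primes $\mathfrak p$ of $\mathrm{Supp}\,N$ with $\mathrm{cd}(I,R/\mathfrak p)=c$. Then $\Lambda\neq\emptyset$ and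
$$\sqrt{\mathrm{Ann}_RH^c_I(N)}=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p .$$
If $N=R$ is reduced, then $\mathrm{Ann}_RH^c_I(R)=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p$.

Here $\mathrm{cd}(I,R/\mathfrak p)$ means $\mathrm{cd}(I(R/\mathfrak p),R/\mathfrak p)$; primes with $I(R/\mathfrak p)=R/\mathfrak p$ have no nonzero cohomology and do not belong to $\Lambda$. For $R=N=K[x,y]/(xy)$, $I=(x)$: $R/(y)=K[x]$ gives $\mathrm{cd}=1$, and $R/(x)=K[y]$ with zero ideal gives $\mathrm{cd}=0$. So $\Lambda=\{(y)\}$, in agreement with the annihilator $(y)$ found earlier. The radical is needed in general: for $R=N=K[x,y]/(y^2)$, $I=(x)$, the module $R_x/R$ is faithful, since $f\in\bigcap_nx^nR=0$ for any $f$ killing it, while $\Lambda=\{(y)\}$.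

*Proof.*

**Step 1: reduction to $\mathrm{Ann}\,N=0$, and a description of $\Lambda$.** Put $\bar R=R/\mathrm{Ann}\,N$. If $I\bar R=\bar R$, all $H^i_I(N)=H^i_{I\bar R}(N)$ would vanish; so $I\bar R$ is proper, and we put $c'=\mathrm{cd}(I\bar R,\bar R)$ and $T=H^{c'}_{I\bar R}(\bar R)\ne0$. By Lemma B, $H^i_I(N)=0$ for $i>c'$ and $H^{c'}_I(N)=T\otimes N$. This is nonzero: $\mathrm{Supp}_{\bar R}N=\mathrm{Spec}\,\bar R$, so $T\otimes N=0$ would give $T=T\otimes\bar R=0$ by Lemma C. So $c'=c$. All ideals in the theorem contain $\mathrm{Ann}\,N$, so we may replace $R$ by $\bar R$. The minimal primes of $\mathrm{Supp}\,N$ are now those of $R$. For such $\mathfrak p$, Lemma B gives $H^c_I(R/\mathfrak p)=T/\mathfrak pT$ and vanishing above $c$, so $\Lambda=\{\mathfrak p:T/\mathfrak pT\neq0\}$. This is nonempty by Corollary D with $\mathfrak a=0$.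

**Step 2: $\mathrm{Ann}(T\otimes N)\subseteq\mathfrak p$ for every $\mathfrak p\in\Lambda$.** This gives "$\subseteq$", and it is where Theorem 3 enters. Suppose $a$ kills $T\otimes N$ and $a\notin\mathfrak p\in\Lambda$. Let $D=R/\mathfrak p$ and $T'=T/\mathfrak pT=H^c_I(D)$, which is faithful over $D$ by Theorem 3. By (2) there is a nonzero ideal $\mathfrak b\subseteq D$ that is a quotient of $N$. So $a$ kills $T\otimes_R\mathfrak b=T'\otimes_D\mathfrak b$, and also its image $\mathfrak bT'$ in $T'$. For $0\ne\beta\in\mathfrak b$ we get $a\beta T'=0$ with $a\beta\neq0$ in $D$. This contradicts faithfulness.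

**Step 3: a power of $\bigcap_\Lambda\mathfrak p$ kills $T$.** This gives "$\supseteq$". Let $\mathfrak a=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p$ and let $\mathfrak b$ be the intersection of the remaining minimal primes ($\mathfrak b=R$ if there are none). The minimal primes of $\mathfrak b$ are exactly these remaining primes $Q$, and $T\otimes R/Q=0$ for each. By Corollary D, $T\otimes R/\mathfrak b=0$, so $T=\mathfrak bT=\mathfrak b^nT$ for all $n$. The ideal $\mathfrak{ab}$ lies in the nilradical, so $(\mathfrak{ab})^n=0$ for some $n$. Then $\mathfrak a^nT=\mathfrak a^n\mathfrak b^nT=0$, so $\mathfrak a^n$ kills $T\otimes N$.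

If $N=R$ is reduced, then $\mathfrak{ab}=0$, so $n=1$ works and $\mathfrak a\subseteq\mathrm{Ann}\,T\subseteq\mathfrak a$. $\square$

Consequently $\dim R/\mathrm{Ann}\,H^c_I(N)=\max_{\mathfrak p\in\Lambda}\dim R/\mathfrak p$. When $N=R$ is local, equidimensional and contains a field, this is $\dim R$, because every minimal prime has $\dim R/\mathfrak p=\dim R$.

## Six-vertex projective plane: a domain without a field

**Proposition 5.** Let $S=\mathbb Z[x_1,\dots,x_6]$ and let $I$ be the Stanley–Reisner ideal of the $6$-vertex triangulation $\Sigma$ of $\mathbb{RP}^2$. Then $\mathrm{cd}(I,S)=4$ and $2\cdot H^4_I(S)=0$.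

So the domain $S$ is bad, and Theorem 3 fails without a field. The ideal $2S$ is stable under every derivation, since $D(2s)=2D(s)$: no derivation is transversal to it. No claim is made about $\mathrm{ara}(I)$; the example concerns only the unconditional statement.

The *Stanley–Reisner ideal* is generated by the monomials $\prod_{i\in A}x_i$ with $A\subseteq[6]=\{1,\dots,6\}$ not a face (for two disjoint points on the vertices $1,2$ it is $(x_1x_2)$). The complex $\Sigma$ has the triangles
$$124,\ 125,\ 134,\ 136,\ 156,\ 235,\ 236,\ 246,\ 345,\ 456 .$$
Each of the $15$ edges lies in exactly two triangles. The links of the vertices $1,\dots,6$ are the $5$-cycles $24365$, $14635$, $14526$, $12653$, $12346$, $13245$. So $\Sigma$ is a closed connected surface with Euler characteristic $6-15+10=1$, that is, $\mathbb{RP}^2$. For a face $F$, its *link* is $\mathrm{lk}_\Sigma F=\{A:A\cap F=\emptyset,\ A\cup F\in\Sigma\}$. In particular the link of the face $\emptyset$ is $\Sigma$, and the link of a triangle is $\{\emptyset\}$, whose only nonzero reduced homology is $\tilde H_{-1}=\mathbb Z$.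

*Proof.*

**Step 1: one multidegree of the Čech complex.** We turn the computation into topology. Take the Čech complex on the monomial generators above, with its $\mathbb Z^6$-grading. Fix $\alpha\in\mathbb Z^6$ and let $G=\{i:\alpha_i<0\}$. For a set $W$ of generators, the localization of $S$ at their product has degree-$\alpha$ part $\mathbb Z$ if every $x_g$, $g\in G$, divides some element of $W$, and $0$ otherwise. So the degree-$\alpha$ strand is spanned by the sets $W$ of the first kind, with $W$ in degree $|W|$ and the simplicial coboundary as differential. If $G=\emptyset$, all $W$ occur, and we get the augmented cochain complex of a simplex, which is acyclic. If $G\neq\emptyset$, the sets $W$ that do not occur form a simplicial complex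
$$\Delta_G=\bigcup_{g\in G}\Delta_g,\qquad\Delta_g=\text{full simplex on the generators not divisible by }x_g .$$
The strand is the relative cochain complex of (full simplex, $\Delta_G$), with $W$ in simplicial degree $|W|-1$. As the full simplex is acyclic,
$$H^i_I(S)_\alpha\cong\tilde H^{i-2}(\Delta_G;\mathbb Z).\tag{5}$$

**Step 2: the nerve.** We replace $\Delta_G$ by a complex on the set $G$. For nonempty $H\subseteq G$, $\bigcap_{g\in H}\Delta_g$ is the full simplex on the generators not divisible by any $x_g$, $g\in H$. Such a generator exists exactly when $[6]\setminus H$ is a nonface. In particular each $\Delta_g$ is nonempty, because $[6]\setminus\{g\}$ has five elements. All nonempty intersections are simplices, so by the nerve lemma $\Delta_G$ is homotopy equivalent to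
$$\mathcal N_G=\{H\subseteq G:[6]\setminus H\notin\Sigma\}.$$
Let $F=[6]\setminus G$. If $F\notin\Sigma$, then every $[6]\setminus H\supseteq F$ is a nonface, $\mathcal N_G$ is the full simplex on $G$, and (5) is zero. If $F\in\Sigma$, put $L=\mathrm{lk}_\Sigma F$. Since $[6]\setminus H=F\cup(G\setminus H)$,
$$\mathcal N_G=\{H\subseteq G:G\setminus H\notin L\},$$
which is the Alexander dual of $L$ in $G$.

**Step 3: Alexander duality.** We need $\tilde H^j(\mathcal N_G)\cong\tilde H_{|G|-j-3}(L)$, the combinatorial Alexander duality theorem. It comes from complementation: $H\mapsto G\setminus H$ matches the faces of $\mathcal N_G$ with the subsets of $G$ not in $L$. In the exterior algebra on $G$, the coboundary is the product with $\sum_g e_g$ and the boundary is contraction with $\sum_ge_g^*$; the star operator $e_H\mapsto\pm e_{G\setminus H}$ exchanges the two up to sign. So the cochain complex of $\mathcal N_G$ in degree $j$ becomes the relative chain complex of $(2^G,L)$ in degree $|G|-j-2$. Since $2^G$ is acyclic, $H_{|G|-j-2}(2^G,L)\cong\tilde H_{|G|-j-3}(L)$. With $j=i-2$ and (5),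
$$H^i_I(S)_\alpha\cong\tilde H_{|G|-i-1}(L;\mathbb Z).\tag{6}$$

**Step 4: the four kinds of face.**

- $F=\emptyset$: $|G|=6$ and $L=\Sigma$. The group (6) is $\tilde H_{5-i}(\mathbb{RP}^2;\mathbb Z)$, which is $\mathbb Z/2$ for $i=4$ and $0$ otherwise.
- $F$ a vertex: $|G|=5$ and $L$ is a $5$-cycle. The group $\tilde H_{4-i}(L)$ is nonzero only for $i=3$.
- $F$ an edge: $|G|=4$ and $L$ is two points. The group $\tilde H_{3-i}(L)$ is nonzero only for $i=3$.
- $F$ a triangle: $|G|=3$ and $L=\{\emptyset\}$. The group $\tilde H_{2-i}(L)$ is nonzero only for $2-i=-1$, i.e. $i=3$.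

So $H^i_I(S)=0$ for $i>4$. The module $H^4_I(S)$ is the direct sum of copies of $\mathbb Z/2$, one for each $\alpha$ with all $\alpha_i<0$. It is nonzero and killed by $2$. $\square$
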